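\title{Betti numbers and Hilbert series of modules of GK-dimension two over three-dimensional Artin--Schelter regular algebras}

\begin{abstract}
Let $A$ be a three-dimensional Artin--Schelter regular $\mathbb{C}$-algebra generated in degree one. We determine the Betti numbers and the Hilbert series of the graded $A$-modules of GK-dimension two and projective dimension one, and of the critical modules among them. The answer depends only on whether $A$ is quadratic or cubic. It was known for generic $A$ and conjectured for all $A$. The main step is the existence of critical modules with prescribed Betti numbers. We prove it by induction on the multiplicity, playing two degenerations against each other; the base cases come from a comparison of the deformations of a module with the deformations that preserve a flag of submodules. The point scheme of $A$ is not used.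
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k=\mathbb{C}$. A connected graded $k$-algebra $A=k\oplus A_1\oplus A_2\oplus\cdots$ is \emph{Artin--Schelter regular of dimension three} if it has global dimension three, if $\dim A_n$ is bounded by a polynomial in $n$, and if $\operatorname{Ext}^i_A(k,A)$ vanishes for $i\neq 3$ and is one-dimensional for $i=3$. We always assume that $A$ is generated in degree one. Such an algebra is of one of two kinds:
\begin{itemize}
\item \emph{quadratic}: three generators, three quadratic relations, $h_A(t)=1/(1-t)^3$;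
\item \emph{cubic}: two generators, two cubic relations, $h_A(t)=1/\big((1-t)^2(1-t^2)\big)$.
\end{itemize}
Here $h_X(t)=\sum_i(\dim X_i)t^i$ is the Hilbert series. The polynomial ring $k[x,y,z]$ is quadratic. Put $\iota_A=1$ if $A$ is quadratic and $\iota_A=2$ if $A$ is cubic.

Modules are finitely generated graded right $A$-modules, and $M(j)_i=M_{i+j}$. The \emph{GK-dimension} of $M\ne0$ is $\limsup_n\log\big(\sum_{i\le n}\dim M_i\big)/\log n$, and the zero module has GK-dimension $-\infty$. Over $k[x,y,z]$ a module of GK-dimension two gives a sheaf on $\mathbb{P}^2$ supported on a curve. The \emph{multiplicity} of a module $M$ of GK-dimension two is $e=\lim_{t\to1}(1-t)^2h_M(t)$, and $\epsilon_M=\iota_Ae$; this number plays the role of the degree of the curve. A module $M$ of GK-dimension two is \emph{critical} if $\operatorname{GKdim}M/N<2$ for every nonzero submodule $N\subseteq M$. Criticality replaces irreducibility: for a form $c\in k[x,y,z]$ the module $k[x,y,z]/(c)$ is critical exactly when $c$ is coprime to every form that it does not divide, that is, when $c$ is irreducible. Finally, $M$ is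 \emph{normalized} if $M_i=0$ for $i<0$ and $M_0\neq0$.

A module $M$ of GK-dimension two and projective dimension one has a minimal resolution
\begin{equation}\label{eq:res}
0\to\bigoplus_i A(-i)^{b_i}\xrightarrow{\,f\,}\bigoplus_i A(-i)^{a_i}\to M\to 0
\end{equation}
with finitely supported sequences $(a_i),(b_i)$ of non-negative integers, the \emph{Betti numbers} of $M$. If $n=\sum_ia_i=\sum_ib_i$, list the degrees with multiplicity as $\alpha_1\le\dots\le\alpha_n$ (the value $i$ occurs $a_i$ times) and $\beta_1\le\dots\le\beta_n$ (the value $i$ occurs $b_i$ times). Which Betti numbers and which Hilbert series occur, and which occur for critical $M$? We prove the following two theorems.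

\begin{theorem}\label{thm:A}
Let $A$ be a three-dimensional Artin--Schelter regular $\mathbb{C}$-algebra generated in degree one, and let $(a_i),(b_i)$ be finitely supported sequences of non-negative integers.
\begin{enumerate}
\item[(1)] There is a normalized $A$-module of GK-dimension two and projective dimension one with minimal resolution \eqref{eq:res} if and only if $\sum_ia_i=\sum_ib_i=n>0$, $\alpha_1=0$, and $\beta_j>\alpha_j$ for all $1\le j\le n$.
\item[(2)] There is such a module which is moreover critical if and only if, in addition, $\beta_j>\alpha_{j+1}$ for all $1\le j\le n-1$ and, when $A$ is cubic, the resolution is not of the form $0\to A(-1)^n\to A^n\to M\to0$ with $n\ge2$.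
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:B}
Let $A$ be as in Theorem~\ref{thm:A}, let $\epsilon>0$ be an integer and put $e=\epsilon/\iota_A$. There is a bijective correspondence between the Hilbert series $h(t)$ of normalized $A$-modules of GK-dimension two, projective dimension one and multiplicity $e$, and the polynomials $s(t)=\sum_{i\ge0}s_it^i\in\mathbb{Z}[t]$ with
\begin{equation}\label{eq:s}
\epsilon>s_0\ge s_1\ge\dots\ge0 .
\end{equation}
It is given by $h(t)=h_A(t)\big(\epsilon(1-t)-s(t)(1-t)^2\big)$; explicitly,
\[
h(t)=\frac{e}{(1-t)^2}-\frac{s(t)}{1-t}\quad(A\text{ quadratic}),\qquad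
h(t)=\frac{2e}{(1-t)(1-t^2)}-\frac{s(t)}{1-t^2}\quad(A\text{ cubic}).
\]
If one restricts to critical modules, the same holds with \eqref{eq:s} replaced by the following condition: $\epsilon>s_0>s_1>\dots\ge0$ (strict decrease until the coefficients reach $0$), and $s(t)\neq0$ if $A$ is cubic and $\epsilon>1$.
\end{theorem}

Call $A$ \emph{generic} if, in its point scheme triple $(E,\mathcal{L},\sigma)$, the curve $E$ is a smooth elliptic curve and $\sigma$ is a translation of infinite order. Both theorems are known for generic $A$, and also for $k[x,y,z]$, which is not generic. That they hold for every $A$ is a conjecture posed in \cite{DN}. Our proof treats all algebras at once and never uses the point scheme.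

The inequalities in Theorem~\ref{thm:A} are what the shape of the matrix $f$ suggests. Its entry in position $(p,q)$ has degree $\beta_q-\alpha_p$, and by minimality it vanishes unless this degree is positive. The degrees decrease down the columns and increase along the rows. So $\beta_j>\alpha_j$ says that the diagonal entries are allowed to be nonzero, without which $f$ cannot be injective, and $\beta_j>\alpha_{j+1}$ says that the subdiagonal entries are allowed to be nonzero, without which $f$ is block triangular and $M$ is an extension of two smaller modules of the same kind. The cubic exception is a block triangular form in disguise: a square matrix of linear forms in only two generators is a pencil of scalar matrices, and a pencil has a singular member. All this is elementary and occupies Section~\ref{sec:reduction}, where Theorem~\ref{thm:B} is also deduced from Theorem~\ref{thm:A}.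

What remains is to show that no other obstruction exists: whenever the inequalities hold, some matrix $f$ of the given shape has critical cokernel. Over $k[x,y,z]$ it would suffice to find $f$ with irreducible determinant, because $M$ then has length one at the prime $(\det f)$ and no other associated prime. Over a noncommutative algebra there is no determinant, and we know nothing explicit about $A$ beyond the resolution of $k$. We use two substitutes, shown on the smallest cases in Section~\ref{sec:examples}.

The first is a degeneration argument (Section~\ref{sec:degen}). If no matrix of the given shape had critical cokernel, there would be one integer $\epsilon'$ with $0<\epsilon'<\epsilon$ such that \emph{every} cokernel has a submodule of degree $\epsilon'$. An extension of two critical modules of degrees $y$ and $\epsilon-y$ forces $\epsilon'\in\{y,\epsilon-y\}$, so two such extensions with disjoint sets of degrees give a contradiction. This drives an induction on $\epsilon$ (Section~\ref{sec:induction}), but it cannot start the induction, because for $\epsilon\le3$ there is only one set $\{y,\epsilon-y\}$.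 The second substitute is a tangent space count (Sections~\ref{sec:duality} and~\ref{sec:flags}): a non-critical module has a flag of submodules, and the first-order deformations that preserve the flag are too few to account for all deformations of the module. The count rests on a form of Serre duality and on a B\'ezout formula for the Euler form.

\section{Background}\label{sec:background}

\subsection{Conventions and cited facts}

Let $\ell=3$ if $A$ is quadratic and $\ell=4$ if $A$ is cubic. The symbols $\operatorname{Hom}$ and $\operatorname{Ext}^i$ denote degree-preserving maps and their derived functors, and $\underline{\operatorname{Ext}}^i(X,Y)=\bigoplus_j\operatorname{Ext}^i(X,Y(j))$. For a right module $X$ the group $\underline{\operatorname{Ext}}^i(X,A)$ is a finitely generated graded left module, and vice versa. For a graded vector space $T$ with finite-dimensional components, $T^*$ is the graded dual, $(T^*)_j=(T_{-j})^*$. Elements of free right modules are columns, and maps are matrices acting from the left, so that $\operatorname{Hom}(A(-\beta),A(-\alpha))=A_{\beta-\alpha}$. Finitely generated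 graded projective modules are free. A free resolution is minimal if all its matrix entries lie in $A_{\ge1}$, and the projective dimension $\operatorname{pd}X$ is the largest $i$ with $\operatorname{Tor}^A_i(X,k)\neq0$.

Let $\operatorname{Gr}A$ be the category of all graded right modules. A module is \emph{torsion} if each of its elements is killed by some $A_{\ge n}$. The quotient of $\operatorname{Gr}A$ by the torsion modules is an abelian category $\operatorname{QGr}A$ with enough injectives, so that $\operatorname{Ext}^1_{\operatorname{QGr}}$ classifies extensions. The quotient functor $\pi:\operatorname{Gr}A\to\operatorname{QGr}A$ is exact and turns a map with finite-dimensional kernel and cokernel into an isomorphism. For $A=k[x,y,z]$ this is the category of quasi-coherent sheaves on $\mathbb{P}^2$. We use three facts.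

\begin{itemize}
\item[(F1)] (Artin--Schelter; Artin--Tate--Van den Bergh.) The algebras $A$ and $A^{op}$ are noetherian domains of global dimension $3$. On both sides the minimal resolution of $k$ is
\[
0\to A(-3)\to A(-2)^3\to A(-1)^3\to A\qquad\text{or}\qquad 0\to A(-4)\to A(-3)^2\to A(-1)^2\to A
\]
according as $A$ is quadratic or cubic. Moreover $\underline{\operatorname{Ext}}^i(k,A)=0$ for $i\ne3$ and $\underline{\operatorname{Ext}}^3(k,A)\cong k(\ell)$. In particular the dual complex is a minimal resolution of $k(\ell)$, so the entries of the leftmost map span $A_1$.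
\item[(F2)] (Levasseur \cite{Lev}.) The algebra $A$ is Auslander regular and Cohen--Macaulay. That is, with $j(X)=\min\{i:\underline{\operatorname{Ext}}^i(X,A)\neq0\}$ we have $j(X)+\operatorname{GKdim}X=3$ for $X\ne0$, and $j(Y)\ge i$ for every submodule $Y\subseteq\underline{\operatorname{Ext}}^i(X,A)$. Both statements hold for left and for right modules.
\item[(F3)] (Artin--Zhang \cite[Prop.~7.2]{AZ}.) For $X$ finitely generated, $\operatorname{Ext}^i_{\operatorname{QGr}}(\pi X,\pi Y)=\varinjlim_n\operatorname{Ext}^i(X_{\ge n},Y)$. For $i=0$ a map $\phi:X_{\ge n}\to Y$ corresponds to $\pi\phi$ under the identification $\pi X_{\ge n}=\pi X$.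
\end{itemize}

\subsection{Numerical invariants}

A module $X$ has a finite free resolution, so $h_X=q_Xh_A$ with $q_X\in\mathbb{Z}[t^{\pm1}]$. The GK-dimension of $X\neq0$ is the order $\rho$ of the pole of $h_X$ at $t=1$. Indeed, the only other possible pole away from $0$ is a simple pole at $-1$. If $\rho\ge1$, the partial fraction expansion of $h_X/(1-t)$ shows that $\sum_{i\le n}\dim X_i$ is, for large $n$, a polynomial of degree $\rho$ in $n$ plus a multiple of $(-1)^n$. If $\rho=0$, then $\dim X_n=C(-1)^n$ for large $n$, so $C=0$ and $X$ is finite-dimensional. Comparing the limits $\lim_{t\to1}(1-t)^3h(t)$, we also see that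
\begin{equation}\label{eq:rank}
\text{a free module of rank $m$ does not embed in a free module of rank $<m$.}
\end{equation}

Let $\operatorname{GKdim}X\le2$. Then $q_X(1)=0$, and we define $u_X\in\mathbb{Z}[t^{\pm1}]$ and two integers by
\[
h_X=h_A\,(1-t)\,u_X,\qquad \epsilon(X)=u_X(1),\qquad \mu(X)=u_X'(1).
\]
All three are additive on short exact sequences. For $0\neq x\in A_1$ we have $u_{A/xA}=1$, so $u_X$ expresses $h_X$ in terms of shifted copies of the ``line'' $A/xA$; the number $\epsilon(X)$ counts these copies and $\mu(X)$ is the sum of the degrees in which they start. As $h_A(1-t)$ equals $1/(1-t)^2$ or $1/\big((1-t)^2(1+t)\big)$, we get $\epsilon(X)=\iota_A\lim_{t\to1}(1-t)^2h_X(t)$. Hence $\epsilon(X)\ge0$, with equality if and only if $\operatorname{GKdim}X\le1$, and $\epsilon(X)=\epsilon_X$ if $\operatorname{GKdim}X=2$. We call $\epsilon(X)$ the \emph{degree} of $X$. If $X$ is the cokernel of an injective map $\bigoplus_{j=1}^nA(-\beta_j)\to\bigoplus_{j=1}^nA(-\alpha_j)$, then $q_X=\sum_j(t^{\alpha_j}-t^{\beta_j})$ and $\epsilon(X)=-q_X'(1)=\sum_j(\beta_j-\alpha_j)$.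

Enlarging a module by something of small dimension does not increase $\mu$:
\begin{equation}\label{eq:mu}
S\subseteq S',\quad \operatorname{GKdim}S'\le 2,\quad\operatorname{GKdim}S'/S\le1\quad\Longrightarrow\quad\mu(S')\le\mu(S).
\end{equation}
To see this, write $u_{S'/S}=(1-t)v$. Then $h_{S'/S}$ equals $v/(1-t)$ or $v/(1-t^2)$, so $v(1)=\iota_A\lim_{t\to1}(1-t)h_{S'/S}(t)\ge0$, and $\mu(S')-\mu(S)=-v(1)$.

\subsection{Pure, perfect and critical modules}

We call a module \emph{perfect} if it has GK-dimension two and projective dimension one, and \emph{pure} if it has GK-dimension two and no nonzero submodule of GK-dimension $\le1$. A nonzero submodule of a pure module is pure and has positive degree. These notions and the next lemma apply to left modules as well.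

\begin{lemma}\label{lem:pure}
\begin{enumerate}
\item[(a)] A perfect module is pure.
\item[(b)] If $\operatorname{pd}M\le1$ and $M/N$ has no nonzero finite-dimensional submodule, then $\operatorname{pd}N\le1$. In particular, if $M$ is perfect, $N\neq 0$ and $M/N$ is pure or zero, then $N$ is perfect.
\item[(c)] A critical module is pure, and its nonzero submodules are critical of the same degree. A pure module $M$ is critical if and only if it has no submodule $N$ with $0<\epsilon(N)<\epsilon(M)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $0\to P_1\to P_0\to X\to0$ be a free resolution and let $N\ne0$ have $\operatorname{GKdim}N\le1$. By (F2), $j(N)\ge2$, so $\operatorname{Hom}(N,P_0)=0=\operatorname{Ext}^1(N,P_1)$, and therefore $\operatorname{Hom}(N,X)=0$.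

(b) Compute $\operatorname{Tor}_3^A(X,k)$ with the resolution of the left module $k$. The entries of its last map span $A_1$ by (F1), so $\operatorname{Tor}^A_3(X,k)$ is a shift of $\{x\in X:xA_1=0\}$. For $X=M/N$ this is zero, and the exact sequence $\operatorname{Tor}_3(M/N,k)\to\operatorname{Tor}_2(N,k)\to\operatorname{Tor}_2(M,k)$ gives $\operatorname{Tor}_2(N,k)=0$. If $M$ is perfect and $N\ne0$, then $\operatorname{GKdim}N=2$ by (a), so $N$ is not free.

(c) By additivity, a module $M$ of GK-dimension two is critical if and only if $\epsilon(N)=\epsilon(M)$ for all $0\neq N\subseteq M$. The three claims follow.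
\end{proof}

\section{Necessary conditions and reduction to an existence theorem}\label{sec:reduction}

\subsection{The shape of the matrix}

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
Let $M$ be normalized and perfect, with minimal resolution \eqref{eq:res}, written $f:P_1\to P_0$. From $q_M(1)=0$ we get $\sum a_i=\sum b_i=n$, and $n>0$, $\alpha_1=0$ because $M$ is normalized. Suppose $\beta_j\le\alpha_j$. For $q\le j\le p$ the entry $f_{pq}$ has degree $\beta_q-\alpha_p\le\beta_j-\alpha_j\le0$, so it vanishes by minimality. Then $f$ embeds the first $j$ summands of $P_1$ into the first $j-1$ summands of $P_0$, against \eqref{eq:rank}. Conversely, if the conditions hold, choose $0\ne c_j\in A_{\beta_j-\alpha_j}$. As $A$ is a domain, $\bigoplus_j(A/c_jA)(-\alpha_j)$ has the required minimal resolution, and it has GK-dimension two because $q(1)=0$ and its degree $\sum_j(\beta_j-\alpha_j)$ is positive.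
\end{proof}

After a shift, the inequalities $\beta_j>\alpha_j$ hold for every perfect module $M$. Dividing $q_M$ by $1-t$ we obtain a positivity property that will be used several times:
\begin{equation}\label{eq:pos}
u_M=\sum_{j}\big(t^{\alpha_j}+\dots+t^{\beta_j-1}\big)\ \text{ has non-negative coefficients if $M$ is perfect.}
\end{equation}

\begin{lemma}\label{lem:necessity}
Let $M$ be normalized, perfect and critical. Then $\beta_j>\alpha_{j+1}$ for $1\le j\le n-1$. If $A$ is cubic, the resolution of $M$ is not of the form $0\to A(-1)^n\to A^n\to M\to 0$ with $n\ge2$.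
\end{lemma}

\begin{proof}
We first show that $M$ is not critical if $f=\left(\begin{smallmatrix}B&*\\0&D\end{smallmatrix}\right)$ with $B$ of size $j\times j$, $1\le j\le n-1$. The map $B$ is injective because $f$ is. Suppose $Dw=0$ for a homogeneous $w\ne0$. The element $(0,w)$ generates a free module, since $A$ is a domain, and $f$ embeds the sum of this module and the first $j$ summands of $P_1$, free of rank $j+1$, into the first $j$ summands of $P_0$. This contradicts \eqref{eq:rank}, so $D$ is injective. The snake lemma gives an exact sequence $0\to\operatorname{coker}B\to M\to\operatorname{coker}D\to0$ whose ends have degrees $\sum_{i\le j}(\beta_i-\alpha_i)>0$ and $\sum_{i>j}(\beta_i-\alpha_i)>0$. So $M$ is not critical.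

If $\beta_j\le\alpha_{j+1}$, the entries $f_{pq}$ with $q\le j<p$ have degree $\le0$ and vanish, so $f$ has this block form. Now let $A$ be cubic, $A_1=kx+ky$, and $f=xB_1+yB_2:A(-1)^n\to A^n$ with $B_1,B_2\in M_n(k)$ and $n\ge2$. The binary form $\det(sB_1+tB_2)$ has a zero $(s,t)\neq(0,0)$, so there is $0\neq v\in k^n$ with $B_1v$ and $B_2v$ linearly dependent, say both multiples of $w\in k^n$. Then $fv=yw'$ makes sense in the form $fv=\lambda w$ with $\lambda\in A_1$, and $\lambda\neq0$, $w\neq0$ as $f$ is injective. In bases of $k^n$ that begin with $v$ and with $w$, the first column of $f$ is $(\lambda,0,\dots,0)^T$, which is the block form with $j=1$.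
\end{proof}

\subsection{Admissible data}

The induction in Section~\ref{sec:induction} splits a table of Betti numbers into two smaller tables. This is awkward in terms of $\alpha$ and $\beta$, and easy in the following coordinates.

A \emph{datum} $d=(\alpha,\beta)$ is a pair of multisets of integers of the same size $n\ge1$, listed as $\alpha_1\le\dots\le\alpha_n$ and $\beta_1\le\dots\le\beta_n$, with multiplicity functions $a_i,b_i$. It is \emph{admissible} if $\beta_j>\alpha_j$ for $1\le j\le n$ and $\beta_j>\alpha_{j+1}$ for $1\le j\le n-1$. Put
\[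
u_i=\#\{j:\alpha_j\le i\}-\#\{j:\beta_j\le i\},\qquad w_i=\#\{j:\alpha_j<i\}-\#\{j:\beta_j\le i\},
\]
and $\epsilon(d)=\sum_iu_i$. We also write $u=\sum_iu_it^i$. From the definitions,
\begin{equation}\label{eq:abuw}
a_i=u_i-w_i,\qquad b_i=u_{i-1}-w_i .
\end{equation}
If $\beta_j>\alpha_j$ for all $j$, draw the bars $[\alpha_j,\beta_j]$; then $u_i$ is the number of bars that contain the segment $[i,i+1]$, and $w_i$ is the number of bars that contain the point $i$ in their interior (Figure~\ref{fig:bars}). The next lemma says that $d$ is admissible when no vertical line separates the bars into two groups.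

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\foreach \s in {0,4.5} {
  \draw[gray] (\s-0.3,0)--(\s+2.3,0);
  \foreach \i in {0,1,2} {
    \draw[gray,dashed] (\s+\i,0)--(\s+\i,1.5);
    \node[below] at (\s+\i,0) {$\i$};
  }
}
\draw[line width=2pt] (0,1.2)--(1,1.2);
\draw[line width=2pt] (0,0.8)--(2,0.8);
\draw[line width=2pt] (1,0.4)--(2,0.4);
\draw[line width=2pt] (4.5,1.0)--(5.5,1.0);
\draw[line width=2pt] (5.5,0.5)--(6.5,0.5);
\end{tikzpicture}
\caption{A datum $(\alpha,\beta)$ drawn as the bars $[\alpha_j,\beta_j]$; $u_i$ counts the bars over $[i,i+1]$ and $w_i$ counts the bars passing through $i$. Left: $(\{0,0,1\},\{1,2,2\})$ has $u_0=u_1=2$, $w_1=1$ and is admissible. Right: $(\{0,1\},\{1,2\})$ has $u_0=u_1=1$, $w_1=0$ and is not admissible.}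
\label{fig:bars}
\end{figure}

\begin{lemma}\label{lem:data}
The map $d\mapsto(u,w)$ is a bijection from the admissible data to the pairs of integer sequences for which there are $m_0\le m_1$ such that
\begin{itemize}
\item $u_i\ge1$ for $m_0\le i\le m_1$, and $u_i=0$ otherwise;
\item $1\le w_i\le\min(u_{i-1},u_i)$ for $m_0<i\le m_1$, and $w_i=0$ otherwise.
\end{itemize}
Here $m_0=\alpha_1$ and $m_1=\beta_n-1$, and the inverse map is given by \eqref{eq:abuw}.
\end{lemma}

\begin{proof}
Let $d$ be admissible, $m_0=\alpha_1$, $m_1=\beta_n-1$. All $\alpha_j$ lie in $[m_0,m_1]$ and all $\beta_j$ lie in $[m_0+1,m_1+1]$, which gives the stated vanishing of $u_i$ and $w_i$, and $u_{m_0}=a_{m_0}\ge1$. Let $m_0<i\le m_1$ and let $j\le n-1$ be the number of $\beta$'s that are $\le i$. If $j=0$, then $w_i\ge1$ because $\alpha_1<i$. If $j\ge1$, then $\alpha_{j+1}<\beta_j\le i$, so $w_i\ge(j+1)-j=1$. By \eqref{eq:abuw}, $w_i\le\min(u_{i-1},u_i)$, and so $u_i\ge1$.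

Conversely, let $(u,w)$ be as in the lemma and define $a_i,b_i\ge0$ by \eqref{eq:abuw}. Then $a_i=0$ outside $[m_0,m_1]$, $b_i=0$ outside $[m_0+1,m_1+1]$, and $a_{m_0}=u_{m_0}$, $b_{m_1+1}=u_{m_1}$ are positive. Since $a_i-b_i=u_i-u_{i-1}$, we have $\sum a_i=\sum b_i$, and the datum so obtained has the invariants $u$ and $w=u-a$. If $\beta_j\le\alpha_{j+1}$ for some $j<n$, put $i=\beta_j$. Then $m_0<i\le m_1$, at most $j$ of the $\alpha$'s are $<i$ and at least $j$ of the $\beta$'s are $\le i$, so $w_i\le0$, a contradiction. Hence $\beta_j>\alpha_{j+1}\ge\alpha_j$ for $j<n$, and $\beta_n=m_1+1>\alpha_n$.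
\end{proof}

The interval $[m_0,m_1]$ is the \emph{support} of $d$. An admissible datum is \emph{exceptional} if $A$ is cubic, the support is a single point $m_0$ and $u_{m_0}\ge2$; this means $\alpha=\{m_0^{\,n}\}$, $\beta=\{(m_0+1)^n\}$ with $n\ge2$. An admissible datum that is not exceptional is \emph{good}.

For admissible $d$ put $P_0=\bigoplus_pA(-\alpha_p)$ and $P_1=\bigoplus_qA(-\beta_q)$. Let $V=V(d)$ be the vector space of those $f\in\operatorname{Hom}(P_1,P_0)$ whose entries of degree zero vanish, let $V^\circ=V^\circ(d)$ be the set of injective $f\in V$, and put $M_f=\operatorname{coker}f$. For $f\in V^\circ$ the module $M_f$ is perfect with minimal resolution $f$, and $u_{M_f}=u$, $\epsilon(M_f)=\epsilon(d)$ by \eqref{eq:pos}. Call a subset of $V$ \emph{thin} if it is contained in a countable union of proper Zariski closed subsets. A countable union of thin sets is thin, and $V$ is not thin, since a proper Zariski closed subset of $\mathbb{C}^N$ has measure zero. The set $V\setminus V^\circ$ is thin: it is the union over $i$ of the closed sets where $f_i:(P_1)_i\to(P_0)_i$ is not injective,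 and these are proper because they miss the diagonal matrices with nonzero diagonal entries.

Call $d$ \emph{realizable} if $M_f$ is critical for some $f\in V^\circ(d)$. Translating $d$ shifts the modules, so we may always assume that the support is $[0,m]$. By Lemma~\ref{lem:necessity}, Theorem~\ref{thm:A}(2) is equivalent to the following statement, whose proof occupies Sections~\ref{sec:degen}--\ref{sec:induction}.

\begin{theorem}\label{thm:main}
Every good datum is realizable.
\end{theorem}

If $\epsilon(d)=1$, every $M_f$ is pure of degree one, hence critical by Lemma~\ref{lem:pure}(c).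

\subsection{Hilbert series}

\begin{proof}[Proof of Theorem~\ref{thm:B}, assuming Theorem~\ref{thm:A}]
A Hilbert series $h=h_A(1-t)u$ determines $u$ and conversely. If $M$ is normalized and perfect of degree $\epsilon$, then by \eqref{eq:pos} the polynomial $u=u_M$ lies in $\mathbb{Z}[t]$ and satisfies $u_i\ge0$, $u_0=a_0>0$, $u(1)=\epsilon$. Conversely, every such $u$ is realized by $\bigoplus_i(A/xA)(-i)^{u_i}$ with $0\neq x\in A_1$. Put $s=(\epsilon-u)/(1-t)$, that is, $s_i=\epsilon-\sum_{j\le i}u_j$. Then $u_0=\epsilon-s_0$ and $u_i=s_{i-1}-s_i$ for $i\ge1$, so $u\mapsto s$ is a bijection from these $u$ to the polynomials satisfying \eqref{eq:s}. Substituting $u=\epsilon-s(1-t)$ gives $h=h_A\big(\epsilon(1-t)-s(1-t)^2\big)$, and inserting $h_A$ and $\epsilon=\iota_Ae$ gives the explicit forms.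

Under this bijection, $s$ decreases strictly until it reaches $0$ if and only if $\{i:u_i\ne0\}$ is an interval $[0,m]$, and $s=0$ if and only if $u=\epsilon t^0$. Let $M$ be critical. Its datum is good by Theorem~\ref{thm:A}(2), so $\{i:u_i\neq0\}$ is an interval by Lemma~\ref{lem:data}. If $A$ is cubic and $s=0$, the support is a point and $u_0=\epsilon$, so $\epsilon=1$ because the datum is not exceptional. Conversely, let $\{i:u_i\ne0\}=[0,m]$, and put $w_i=\min(u_{i-1},u_i)$ for $1\le i\le m$ and $w_i=0$ otherwise. The admissible datum with invariants $(u,w)$ is exceptional only if $A$ is cubic, $s=0$ and $\epsilon>1$. In all other cases Theorem~\ref{thm:A}(2) provides a critical module with this Hilbert series.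
\end{proof}

\section{Quartics and conics}\label{sec:examples}

In this section $A$ is quadratic and $d=(\{0\},\{\epsilon\})$, so that $V=A_\epsilon$ and Theorem~\ref{thm:main} asks for $c\in A_\epsilon$ with $A/cA$ critical.

\subsection{Degree four: two degenerations}

Suppose we have $c_i\in A_i$ with $A/c_iA$ critical for $i=1,2,3$. For homogeneous $c',c''\neq0$ the sequence
\[
0\to (A/c''A)(-\deg c')\xrightarrow{\,c'\cdot\,}A/c'c''A\to A/c'A\to0
\]
is exact. A submodule $N$ of $A/c_1c_3A$ meets the critical submodule $(A/c_3A)(-1)$ in a module of degree $0$ or $3$, and its image in the critical quotient $A/c_1A$ has degree $0$ or $1$. So $\epsilon(N)\in\{0,1,3,4\}$. In the same way the submodules of $A/c_2^2A$ have degree $0$, $2$ or $4$. Assume that no $A/cA$ with $0\ne c\in A_4$ is critical. Then each $A/cA$ has a submodule of degree $1$, $2$ or $3$. There are only countably many Hilbert series, so one of them occurs for a non-thin set of $c$; and having a submodule with a given Hilbert series is a closed condition (Lemma~\ref{lem:dichotomy}), so it occurs for all $c\neq0$. Its degree lies in $\{1,3\}$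 and in $\{2\}$, which is absurd. For plane curves this is the remark that a line plus an irreducible cubic and a pair of irreducible conics cannot both contain a component of one fixed degree.

\subsection{Degree two: counting deformations}

For $\epsilon=2$ the only splitting is $1+1$, and the argument above gives nothing. Let $M=A/cA$ with $0\neq c\in A_2$. The first-order deformations of $M$ are classified by
\[
\operatorname{Ext}^1(M,M)=\operatorname{coker}\big(M_0\xrightarrow{\,\cdot c\,}M_2\big)=M_2=A_2/kc,
\]
of dimension $5$, and all of them come from moving $c$ in $A_2$. Suppose $c=ab$ with $a,b\in A_1$, so that $M$ has the submodule $aA/cA$ of degree one. Deforming $a$ and $b$ over $k[\tau]/(\tau^2)$ gives $(a+\tau a')(b+\tau b')=c+\tau(a'b+ab')$. The spaces $A_1b$ and $aA_1$ have dimension $3$ and both contain $c$, so only a subspace of dimension at most $3+3-1-1=4$ of $A_2/kc$ is reached. Hence the general $c$ is not a product. Over $k[x,y,z]$ this finishes the proof. In general it does not, because $A/cA$ can fail to be critical in other ways.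

\begin{example}\label{ex:skew}
Let $A$ be the skew polynomial ring with relations $yx=qxy$, $zy=qyz$, $xz=qzx$, where $q\in k^\times$ and $q^3\ne1$. It is a quadratic regular algebra; the resolution of $k$ is the $q$-analogue of the Koszul complex. Put $a=x-y$, $b=y-z$ and $F=A/(aA+bA)$. For $v\in\{x,y,z\}$ the classes of $xv,yv,zv$ in $F_2$ coincide; call this class $[v]$. The relations give $[x]=q[y]$, $[y]=q[z]$, $[z]=q[x]$, so $F_2=0$ and $h_F=1+t$, whereas over $k[x,y,z]$ such a quotient is infinite-dimensional. Since $2\dim A_2=12>10=\dim A_3$, there is $0\neq c\in A_2$ with $bc\in aA$. The map $A/cA\to(A/aA)(1)$, $1\mapsto b$, has cokernel $F(1)$. So its image $Q$ has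
\[
u_Q=t^{-1}-(1-t)^2t^{-1}(1+t)=1+t-t^2,
\]
and its kernel $N$ has $u_N=(1+t)-u_Q=t^2$. Thus $A/cA$ has a submodule of degree one that starts in degree two, and the quotient $Q$ is not perfect, by \eqref{eq:pos}. It becomes perfect after the finite-dimensional enlargement $Q\subseteq(A/aA)(1)$.
\end{example}

We therefore need a count that does not depend on the form of the submodule. It takes place in $\operatorname{QGr}A$, where $Q$ and its enlargement are the same object. There the Euler form of two perfect modules is $-\epsilon(X)\epsilon(Y)$ (Proposition~\ref{prop:ext}). For $M=A/cA$ this agrees with $1-5=-4$. For a suitably chosen flag $0\subset M_1\subset M$ with factors $S_1,S_2$ of degree one, the deformations that preserve the flag have dimension at most $1+\epsilon(S_1)^2+\epsilon(S_2)\epsilon(S_1)+\epsilon(S_2)^2=4$ (Lemma~\ref{lem:flagext}), the number found above. The missing term $\epsilon(S_1)\epsilon(S_2)$, the number of intersection points of the two components, is the source of the contradiction.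

\section{Two degenerations}\label{sec:degen}

Let $d$ be an admissible datum, $V=V(d)$ and $\epsilon=\epsilon(d)$. The modules $M_f$ are infinite-dimensional, so their submodules are not parametrized by one projective variety. We truncate at a degree $D$, use Grassmannians, and pass to the limit by compactness.

\begin{lemma}\label{lem:dichotomy}
Let $\eta=\sum_i\eta_it^i$ be the Hilbert series of a module, and let $W_\eta$ be the set of $f\in V^\circ$ such that $M_f$ has a submodule with Hilbert series $\eta$. Then $W_\eta=V^\circ$, or $W_\eta$ is contained in a proper Zariski closed subset of $V$.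
\end{lemma}

\begin{proof}
For $D\in\mathbb{Z}$ let $U_D\subseteq V$ be the open set where $f_i$ is injective for all $i\le D$; it contains $V^\circ$. Over $U_D$ the spaces $(M_f)_i=\operatorname{coker}f_i$, $i\le D$, form vector bundles, finitely many of them nonzero, and multiplication by an element of $A_1$ is a map of bundles. Let $G_D\to U_D$ be the fiber product of the Grassmann bundles of $\eta_i$-dimensional subspaces $N_i\subseteq(M_f)_i$, $i\le D$, and let $G'_D\subseteq G_D$ be the closed subset defined by $N_iA_1\subseteq N_{i+1}$ for $i<D$. As $G_D\to U_D$ is proper, the image $C_D$ of $G_D'$ is closed in $U_D$.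

We claim that $W_\eta=V^\circ\cap\bigcap_DC_D$. The inclusion $\subseteq$ holds by truncation. Let $f\in V^\circ$ lie in all $C_D$. The fibers of the $G'_D$ over $f$ are nonempty compact Hausdorff spaces in the complex topology, and they form an inverse system under truncation. Its limit is nonempty, and a point of it is a graded subspace $N\subseteq M_f$ with Hilbert series $\eta$ and $NA_1\subseteq N$. Since $A$ is generated in degree one, $N$ is a submodule.

If $W_\eta\neq V^\circ$, there are $f_*\in V^\circ$ and $D$ with $f_*\notin C_D$. The closure $Z$ of $C_D$ in $V$ satisfies $Z\cap U_D=C_D$, so $f_*\notin Z$, and $W_\eta\subseteq Z\neq V$.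
\end{proof}

\begin{corollary}\label{cor:dichotomy}
\begin{enumerate}
\item[(a)] If $d$ is not realizable, there is an integer $0<\epsilon'<\epsilon$ such that for every $f\in V^\circ$ the module $M_f$ has a submodule of degree $\epsilon'$.
\item[(b)] If $d$ is realizable, then $M_f$ is critical for all $f\in V$ outside a thin set.
\end{enumerate}
\end{corollary}

\begin{proof}
Let $\eta$ run over the Hilbert series of modules of GK-dimension two and degree strictly between $0$ and $\epsilon$. There are countably many, as each is $qh_A$ with $q\in\mathbb{Z}[t^{\pm1}]$. By Lemma~\ref{lem:pure}, the set of $f\in V^\circ$ with $M_f$ not critical is $\bigcup_\eta W_\eta$. In case (a) this union is $V^\circ$, which is not thin because $V\setminus V^\circ$ is thin and $V$ is not. So $W_\eta=V^\circ$ for some $\eta$, and $\eta$ determines the degree. In case (b) no $W_\eta$ equals $V^\circ$, so $\bigcup_\eta W_\eta\cup(V\setminus V^\circ)$ is thin.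
\end{proof}

We say that $d$ has a \emph{degeneration of type $\{y,\epsilon-y\}$} if there are $f_0\in V^\circ(d)$ and an exact sequence $0\to M'\to M_{f_0}\to M''\to0$ with $M',M''$ critical of GK-dimension two and $\{\epsilon(M'),\epsilon(M'')\}=\{y,\epsilon-y\}$.

\begin{proposition}\label{prop:two}
If $d$ has degenerations of types $\{x,\epsilon-x\}$ and $\{y,\epsilon-y\}$ and these sets are disjoint, then $d$ is realizable.
\end{proposition}

\begin{proof}
For a submodule $N\subseteq M_{f_0}$ as above, $\epsilon(N\cap M')\in\{0,\epsilon(M')\}$ and the image of $N$ in $M''$ has degree $0$ or $\epsilon(M'')$, by Lemma~\ref{lem:pure}(c). So $\epsilon(N)\in\{0,\epsilon(M'),\epsilon(M''),\epsilon\}$. If $d$ were not realizable, the integer $\epsilon'$ of Corollary~\ref{cor:dichotomy}(a) would lie in both sets.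
\end{proof}

To construct degenerations, a direct sum is not enough: its Betti numbers are $a'+a''$ and $b'+b''$, while already for $A/c'c''A$ the generator of the submodule cancels against the relation of the quotient. The following definition allows $\kappa_i$ such cancellations in degree $i$.

\begin{definition}\label{def:decomp}
An admissible datum $d$ \emph{decomposes} into a \emph{sub} $d'$ and a \emph{quotient} $d''$, both admissible, if $u=u'+u''$ and the sequence $\kappa=w-w'-w''$ satisfies $0\le\kappa_i\le\min(a'_i,b''_i)$ for all $i$.
\end{definition}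

By \eqref{eq:abuw} we then have $a=a''+(a'-\kappa)$ and $b=b'+(b''-\kappa)$. In Figure~\ref{fig:bars}, a cancellation joins a bar of $d''$ that ends at $i$ to a bar of $d'$ that starts at $i$.

\begin{lemma}\label{lem:glue}
If $d$ decomposes into realizable data $d'$ and $d''$, then $d$ has a degeneration of type $\{\epsilon(d'),\epsilon(d'')\}$.
\end{lemma}

\begin{proof}
Let $f':P_1'\to P_0'$ and $f'':P_1''\to P_0''$ be elements of $V^\circ(d')$ and $V^\circ(d'')$ with critical cokernels. Put $K=\bigoplus_iA(-i)^{\kappa_i}$ and write $P'_0=K\oplus R_0$ and $P''_1=K\oplus R_1$, where $R_0,R_1$ are sums of the remaining summands. Let $f_0=\phi\psi$ be the composite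
\[
P_1'\oplus R_1\xrightarrow{\ \psi=f'\oplus1_{R_1}\ }K\oplus R_0\oplus R_1\xrightarrow{\ \phi=f''\oplus1_{R_0}\ }P_0''\oplus R_0 .
\]
Its source and target have the multiplicities $b'+(b''-\kappa)=b$ and $a''+(a'-\kappa)=a$. The entries of the block $P_1'\to P_0''$ are sums of products of an entry of $f''$ and an entry of $f'$; the blocks $P_1'\to R_0$ and $R_1\to P_0''$ are submatrices of $f'$ and $f''$; the block $R_1\to R_0$ is zero. So all entries lie in $A_{\ge1}$ and $f_0\in V(d)$. Both $\phi$ and $\psi$ are injective, so $f_0\in V^\circ(d)$ and the sequence $0\to\operatorname{coker}\psi\to\operatorname{coker}\phi\psi\to\operatorname{coker}\phi\to0$ is exact. Its ends are $M_{f'}$ and $M_{f''}$.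
\end{proof}

The \emph{reversal} $(\alpha,\beta)\mapsto(-\beta,-\alpha)$ reflects the picture of bars in $0$. It replaces $a_i,b_i,u_i,w_i$ by $b_{-i},a_{-i},u_{-i-1},w_{-i}$. By Lemma~\ref{lem:data} it preserves admissible and good data, and it turns a decomposition of $d$ into a decomposition of the reversed datum with sub and quotient interchanged.

\section{Duality and the Euler form}\label{sec:duality}

This section and the next prove the base cases of the induction.

\begin{proposition}\label{prop:base}
Let $d$ be admissible with support $[0,m]$ and $a_ib_i=0$ for all $i$. Then $d$ is realizable in each of the following cases: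
\begin{itemize}
\item[(Q)] $A$ is quadratic and $m\le1$;
\item[(Q$'$)] $A$ is quadratic and $d=(\{0\},\{3\})$;
\item[(K)] $A$ is cubic and $1\le m\le2$.
\end{itemize}
\end{proposition}

\subsection{A substitute for the canonical twist}

On $\mathbb{P}^2$, Serre duality reads $\operatorname{Ext}^2(\mathcal{F},\mathcal{G})^*\cong\operatorname{Hom}(\mathcal{G},\mathcal{F}(-3))$. We need a functor that replaces $\mathcal{F}\mapsto\mathcal{F}(-3)$. The only properties required are that it is an equivalence and that it acts on Hilbert series like a shift by $\ell$. Condition (F1) provides such a functor on finite-dimensional modules, and we extend it by truncation.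

\begin{lemma}\label{lem:theta}
There is an exact autoequivalence $\Theta$ of the category of finitely generated graded right $A$-modules such that, naturally in all variables,
\begin{enumerate}
\item[(a)] $h_{\Theta X}=t^\ell h_X$ and $\Theta X/(\Theta X)_{\ge n+\ell}=\Theta(X/X_{\ge n})$;
\item[(b)] $\operatorname{Ext}^3(T,Y)^*\cong\operatorname{Hom}(Y,\Theta T)$ for $T$ finite-dimensional.
\end{enumerate}
It preserves GK-dimension, degree, projective dimension and purity, and $u_{\Theta X}=t^\ell u_X$.
\end{lemma}

\begin{proof}
\emph{Finite-dimensional modules.} Let $T$ be finite-dimensional. By (F1) and induction on the length, $\underline{\operatorname{Ext}}^i(T,A)=0$ for $i\neq3$ and $\underline{\operatorname{Ext}}^3(T,A)$ is finite-dimensional. So if $P_\bullet$ is a free resolution of $T$ of length three, then $P_\bullet^\vee=\underline{\operatorname{Hom}}(P_\bullet,A)$ is a free resolution of $\underline{\operatorname{Ext}}^3(T,A)$, and dualizing again returns $T$. Thus $\underline{\operatorname{Ext}}^3(-,A)$ is an exact duality between finite-dimensional right and left modules, and $\Theta T=\underline{\operatorname{Ext}}^3(T,A)^*$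 is an exact autoequivalence of the finite-dimensional right modules. We have $\Theta(k(-j))=(k(\ell+j))^*=k(-j-\ell)$, so $h_{\Theta T}=t^\ell h_T$ by exactness. For (b), note that $\underline{\operatorname{Hom}}(P_i,Y)=Y\otimes_AP_i^\vee$, so by right exactness of the tensor product
\[
\underline{\operatorname{Ext}}^3(T,Y)=\operatorname{coker}\big(Y\otimes_AP_2^\vee\to Y\otimes_AP_3^\vee\big)=Y\otimes_A\underline{\operatorname{Ext}}^3(T,A).
\]
For a finite-dimensional left module $L$, a linear form on $(Y\otimes_AL)_0$ is the same as a degree-preserving homomorphism $Y\to L^*$. This gives (b).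

\emph{Extension to finitely generated modules.} Let $\Phi$ be any exact autoequivalence of the finite-dimensional modules with $h_{\Phi T}=t^{e}h_T$ for a fixed integer $e$. For $X$ finitely generated let $\hat\Phi X=\varprojlim_n\Phi(X/X_{\ge n})$, the limit being taken in each degree. The surjection $\Phi(X/X_{\ge n+1})\to\Phi(X/X_{\ge n})$ has kernel $\Phi(X_{\ge n}/X_{\ge n+1})$, which is concentrated in degree $n+e$, and its target lives in degrees $<n+e$. So the limit is attained in each degree, and
\[
\hat\Phi X/(\hat\Phi X)_{\ge n+e}=\Phi(X/X_{\ge n}),\qquad h_{\hat\Phi X}=t^eh_X .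
\]
The functor $\hat\Phi$ extends $\Phi$, and it is exact because the functors $X\mapsto X/X_{\ge n}$ are exact. A module $Y$ that is bounded below is finitely generated if and only if $\bigoplus_j\operatorname{Hom}(Y,k(-j))$ is finite-dimensional, as this space is dual to $Y/YA_{\ge1}$. A map $\hat\Phi X\to k(-j)$ kills degrees $>j$, and $k(-j)\cong\Phi(k(e-j))$, so
\[
\operatorname{Hom}(\hat\Phi X,k(-j))=\operatorname{Hom}\big(\Phi(X/X_{\ge j+1-e}),\Phi(k(e-j))\big)\cong\operatorname{Hom}(X,k(e-j)).
\]
Hence $\hat\Phi X$ is finitely generated. If $\Psi$ is a quasi-inverse of $\Phi$, it satisfies the same hypothesis with $-e$, and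
\[
\hat\Psi\hat\Phi X=\varprojlim_n\Psi\big(\hat\Phi X/(\hat\Phi X)_{\ge n+e}\big)=\varprojlim_n\Psi\Phi(X/X_{\ge n})\cong X
\]
naturally in $X$; by symmetry $\hat\Phi\hat\Psi\cong1$. Apply this to $\Phi=\Theta$. An equivalence preserves submodules and projective resolutions, and the remaining invariants are read off from Hilbert series.
\end{proof}

\subsection{The intersection form}

Let $X,Y$ have GK-dimension $\le2$. If $A$ is cubic, let $\epsilon^+(X)$ and $\epsilon^-(X)$ be the sums of the coefficients of $u_X$ in even and in odd degrees, so that $\epsilon^\pm(X)=\frac12\big(u_X(1)\pm u_X(-1)\big)$. Define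
\[
X\cdot Y=\epsilon(X)\epsilon(Y)\quad(A\text{ quadratic}),\qquad X\cdot Y=\epsilon^+(X)\epsilon^-(Y)+\epsilon^-(X)\epsilon^+(Y)\quad(A\text{ cubic}).
\]
These are the formulas for the intersection number of two curves on $\mathbb{P}^2$ in terms of degrees and on $\mathbb{P}^1\times\mathbb{P}^1$ in terms of bidegrees. The form is symmetric and additive in each variable. Finite-dimensional modules are invisible to it: for such $F$ the polynomial $u_F$ is $(1-t)^2h_F$ or $(1-t)(1-t^2)h_F$, so $\epsilon(F)=0$ and, in the cubic case, $\epsilon^\pm(F)=0$. For perfect $X$ we have $\epsilon^\pm(X)\ge0$ by \eqref{eq:pos}.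

\begin{proposition}\label{prop:ext}
Let $X,Y$ be perfect, and let $\beta_1,\dots,\beta_\nu$ be the degrees of the relations in the minimal resolution of $Y$. The spaces $\operatorname{Ext}^i_{\operatorname{QGr}}(\pi X,\pi Y)$ are finite-dimensional and vanish for $i\ge3$. Moreover:
\begin{enumerate}
\item[(a)] $\pi:\operatorname{Hom}(X,Y)\to\operatorname{Hom}_{\operatorname{QGr}}(\pi X,\pi Y)$ is bijective;
\item[(b)] $\operatorname{Ext}^2_{\operatorname{QGr}}(\pi X,\pi Y)^*\cong\operatorname{Hom}(Y,\Theta X)$;
\item[(c)] $\pi:\operatorname{Ext}^1(X,Y)\to\operatorname{Ext}^1_{\operatorname{QGr}}(\pi X,\pi Y)$ is injective, and its image has codimension at most $\sum_q\dim X_{\beta_q-\ell}$;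
\item[(d)] $\sum_i(-1)^i\dim\operatorname{Ext}^i_{\operatorname{QGr}}(\pi X,\pi Y)=-X\cdot Y$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $0\to P_1\to P_0\to Y\to0$ be the minimal resolution, with generators in degrees $\alpha_1,\dots,\alpha_\nu$, and put $T_n=X/X_{\ge n}$. As $\operatorname{Ext}^i(T_n,P)=0$ for $P$ free and $i\neq3$, we have $\operatorname{Ext}^i(T_n,Y)=0$ for $i=0,1$ and an exact sequence
\begin{equation}\label{eq:T}
0\to\operatorname{Ext}^2(T_n,Y)\to\operatorname{Ext}^3(T_n,P_1)\to\operatorname{Ext}^3(T_n,P_0)\to\operatorname{Ext}^3(T_n,Y)\to0 .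
\end{equation}
Apply $\operatorname{Hom}(-,Y)$ to $0\to X_{\ge n}\to X\to T_n\to0$. Since $\operatorname{Ext}^i(X,Y)=0$ for $i\ge2$ and the global dimension is three, the long exact sequence gives $\operatorname{Hom}(X,Y)=\operatorname{Hom}(X_{\ge n},Y)$, $\operatorname{Ext}^2(X_{\ge n},Y)=\operatorname{Ext}^3(T_n,Y)$, $\operatorname{Ext}^i(X_{\ge n},Y)=0$ for $i\ge3$, and a short exact sequence with middle term $\operatorname{Ext}^1(X_{\ge n},Y)$. Passing to the direct limit, (F3) gives (a), the vanishing for $i\ge3$, and
\begin{gather}
0\to\operatorname{Ext}^1(X,Y)\to\operatorname{Ext}^1_{\operatorname{QGr}}(\pi X,\pi Y)\to\varinjlim\operatorname{Ext}^2(T_n,Y)\to0,\label{eq:ext1}\\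
\operatorname{Ext}^2_{\operatorname{QGr}}(\pi X,\pi Y)=\varinjlim\operatorname{Ext}^3(T_n,Y).\label{eq:ext2}
\end{gather}

Let $W$ be one of $Y,P_0,P_1$. By Lemma~\ref{lem:theta}, $\operatorname{Ext}^3(T_n,W)^*=\operatorname{Hom}(W,\Theta X/(\Theta X)_{\ge n+\ell})$. A homomorphism from $W$ is a choice of images of the generators that satisfy the relations, so this space equals $\operatorname{Hom}(W,\Theta X)$, compatibly in $n$, as soon as $n+\ell$ exceeds all $\alpha_j$ and $\beta_j$. Hence all four terms of \eqref{eq:T} are finite-dimensional and constant for $n\gg0$. This proves finiteness and, with \eqref{eq:ext2}, part (b). Also $\dim\operatorname{Hom}(A(-b),\Theta X)=\dim X_{b-\ell}$, so \eqref{eq:T} gives $\dim\varinjlim\operatorname{Ext}^2(T_n,Y)\le\sum_q\dim X_{\beta_q-\ell}$ and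
\begin{equation}\label{eq:corr}
\dim\varinjlim\operatorname{Ext}^3(T_n,Y)-\dim\varinjlim\operatorname{Ext}^2(T_n,Y)=\sum_j\big(\dim X_{\alpha_j-\ell}-\dim X_{\beta_j-\ell}\big).
\end{equation}

For (c), let $0\to Y\to B\xrightarrow{p}X\to0$ be an extension that splits after applying $\pi$. The module $B$ is perfect, so by (a) the splitting is $\pi\sigma$ for some $\sigma:X\to B$, and $\pi(p\sigma)=1$ gives $p\sigma=1$. So $\pi$ is injective on $\operatorname{Ext}^1(X,Y)$, and by \eqref{eq:ext1} the codimension of the image is $\dim\varinjlim\operatorname{Ext}^2(T_n,Y)$.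

For (d), put $\chi_0(X,Y)=\dim\operatorname{Hom}(X,Y)-\dim\operatorname{Ext}^1(X,Y)$. Computed with the resolution of the first argument, it is the sum of $\dim Y_\alpha$ over the generators of $X$ minus the sum of $\dim Y_\beta$ over the relations of $X$. So the right side of \eqref{eq:corr} is $\chi_0(Y,X(-\ell))$, and by (a), \eqref{eq:ext1} and \eqref{eq:ext2} the alternating sum in (d) equals $\chi_0(X,Y)+\chi_0(Y,X(-\ell))$. Write $u=u_X$, $v=u_Y$. The number $\chi_0(X,Y)$ is the constant term of
\[
q_X(t^{-1})h_Y(t)=u(t^{-1})\,v(t)\,(1-t^{-1})(1-t)h_A(t),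
\]
and $(1-t^{-1})(1-t)h_A=-t^{-1}(1-t)^2h_A$ equals $-\sum_{\gamma\ge0}t^{\gamma-1}$ if $A$ is quadratic and $-\sum_{\gamma\ge0\text{ even}}t^{\gamma-1}$ if $A$ is cubic. The term $u_iv_j$ contributes when $\gamma=i+1-j$ occurs. So $-\chi_0(X,Y)$ is the sum of $u_iv_j$ over $j\le i+1$, with the extra condition $j\not\equiv i\pmod 2$ in the cubic case. Apply this to the pair $(Y,X(-\ell))$, in which $u_i$ is the coefficient of $t^{i+\ell}$: the number $-\chi_0(Y,X(-\ell))$ is the sum of $u_iv_j$ over $i+\ell\le j+1$, again with $j\not\equiv i$ in the cubic case, as $\ell=4$ is even. In the quadratic case this range is $j\ge i+2$, and the two ranges together give all pairs $(i,j)$. In the cubic case it is $j\ge i+3$, and the two ranges together give all pairs with $j\not\equiv i$. The total is $X\cdot Y$.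
\end{proof}

\subsection{Saturation}

Proposition~\ref{prop:ext} applies to perfect modules. A pure quotient of a perfect module need not be perfect (Example~\ref{ex:skew}), but it is so up to a finite-dimensional enlargement.

For $X$ perfect put $X^\vee=\underline{\operatorname{Ext}}^1(X,A)$. Since $j(X)=1$, the dual of a free resolution $0\to P_1\to P_0\to X\to0$ is a free resolution $0\to P_0^\vee\to P_1^\vee\to X^\vee\to0$. Dualizing again gives $\underline{\operatorname{Hom}}(X^\vee,A)=0$ and $X^{\vee\vee}\cong X$; this isomorphism is natural, as one sees by lifting a morphism to the resolutions. So $j(X^\vee)=1$ and $X^\vee$ is a perfect module on the other side.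

\begin{lemma}\label{lem:sat}
Let $M$ be perfect and let $Q=M/N$ be pure. There is a perfect module $\bar Q\supseteq Q$ with $\bar Q/Q$ finite-dimensional. If $N=0$ we take $\bar Q=M$.
\end{lemma}

\begin{proof}
Let $N\ne0$; it is perfect by Lemma~\ref{lem:pure}(b). Put $L=\underline{\operatorname{Ext}}^1(Q,A)$ and $G=\underline{\operatorname{Ext}}^2(Q,A)$. As $\underline{\operatorname{Hom}}(N,A)=0=\underline{\operatorname{Ext}}^2(M,A)$, the sequence $0\to L\to M^\vee\to N^\vee\to G\to0$ is exact; let $I$ be the image of the middle map. We have $L\neq0$ because $j(Q)=1$, and $M^\vee/L\cong I$ is a submodule of the pure module $N^\vee$, so it is pure or zero. By Lemma~\ref{lem:pure}(b), $L$ is perfect. Put $\bar Q=L^\vee$.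

Apply $\underline{\operatorname{Hom}}(-,A)$ to $0\to L\to M^\vee\to I\to0$ and to $0\to I\to N^\vee\to G\to0$. We have $\underline{\operatorname{Hom}}(L,A)=0$, $\underline{\operatorname{Ext}}^1(G,A)=0$ by (F2), and $\underline{\operatorname{Ext}}^i(-,A)$ vanishes on $M^\vee$ and $N^\vee$ for $i\ge2$. This gives exact sequences
\begin{gather*}
0\to\underline{\operatorname{Ext}}^1(I,A)\to M\to\bar Q\to\underline{\operatorname{Ext}}^2(I,A)\to0,\\
0\to N\to\underline{\operatorname{Ext}}^1(I,A)\to\underline{\operatorname{Ext}}^2(G,A)\to0,
\end{gather*}
and $\underline{\operatorname{Ext}}^2(I,A)\cong\underline{\operatorname{Ext}}^3(G,A)$. The composite $N\to\underline{\operatorname{Ext}}^1(I,A)\to M$ is the double dual of the inclusion $N\subseteq M$, hence is the inclusion. So $\underline{\operatorname{Ext}}^1(I,A)$ is a submodule of $M$ containing $N$, and $\underline{\operatorname{Ext}}^2(G,A)$ embeds in $M/N=Q$. By (F2) it has GK-dimension $\le1$, so it vanishes by purity of $Q$. Therefore $\underline{\operatorname{Ext}}^1(I,A)=N$ and $Q\subseteq\bar Q$ with $\bar Q/Q\cong\underline{\operatorname{Ext}}^3(G,A)$,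 which has GK-dimension $\le0$ by (F2).
\end{proof}

\section{Flags and their deformations}\label{sec:flags}

\subsection{Greedy flags}

To bound the deformations of a pair $S\subseteq E$ we shall need $\dim\operatorname{Ext}^1(E,S)$. The Euler form computes it only if $\operatorname{Ext}^2(E,S)=0$. By Proposition~\ref{prop:ext}(b) this group is dual to the space of maps $\Theta^{-1}S\to E$, and $\Theta^{-1}S$ has the same degree as $S$ but starts $\ell$ degrees earlier. So we choose $S$ of minimal degree and, among those, starting as early as possible, as measured by $\mu$.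

\begin{lemma}\label{lem:greedy}
Let $M$ be perfect. There are submodules $0=M_0\subset M_1\subset\dots\subset M_r=M$ and perfect modules $S_i\subseteq\bar Q_i$, $1\le i\le r$, such that
\begin{enumerate}
\item[(a)] $M_i$ is perfect for $1\le i\le r$;
\item[(b)] $M/M_{i-1}\subseteq\bar Q_i$ and $M_i/M_{i-1}\subseteq S_i$, both with finite-dimensional quotient;
\item[(c)] $\operatorname{Ext}^2_{\operatorname{QGr}}(\pi\bar Q_i,\pi S_i)=0$;
\item[(d)] if $M$ is not critical, then $r\ge2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose $M_{i-1}$ is constructed with $Q=M/M_{i-1}$ pure; this holds for $i=1$. Let $\bar Q=\bar Q_i$ be as in Lemma~\ref{lem:sat}, let $s\ge1$ be the minimal degree of a nonzero submodule of $\bar Q$, and let $\mathcal{S}$ be the set of submodules $S\subseteq\bar Q$ of degree $s$ such that $\bar Q/S$ is pure or zero. If $S\subseteq\bar Q$ is any submodule of degree $s$, let $S^{\mathrm{sat}}/S$ be the largest submodule of $\bar Q/S$ of degree zero; it exists because $\bar Q$ is noetherian and a sum of two submodules of degree zero has degree zero. By additivity of the degree, $\bar Q/S^{\mathrm{sat}}$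 has no nonzero submodule of degree zero, so $S^{\mathrm{sat}}\in\mathcal{S}$. In particular $\mathcal{S}\neq\emptyset$. Every $S\in\mathcal{S}$ is critical by minimality of $s$, and perfect by Lemma~\ref{lem:pure}(b). If $\bar Q$ vanishes in degrees $<j_0$, then by \eqref{eq:pos} the polynomial $u_S$ is a sum of $s$ monomials $t^j$ with $j\ge j_0$, so $\mu(S)\ge sj_0$. Choose $S_i\in\mathcal{S}$ with $\mu(S_i)$ minimal, and let $M_i$ be the preimage of $S_i\cap Q$ in $M$.

The module $S_i/(S_i\cap Q)$ embeds in $\bar Q/Q$, which gives (b) and $\epsilon(M_i/M_{i-1})=s$. The module $M/M_i=Q/(S_i\cap Q)$ embeds in $\bar Q/S_i$, so it is pure or zero, and (a) follows from Lemma~\ref{lem:pure}(b). As $\epsilon(M/M_i)<\epsilon(M/M_{i-1})$, the process ends with $M_r=M$. If $r=1$, then $\bar Q_1=M=S_1$ is critical, which is (d).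

For (c), suppose there is $0\ne\theta\in\operatorname{Hom}(S_i,\Theta\bar Q)$. If $\ker\theta\neq0$, the image of $\theta$ has GK-dimension $\le1$ because $S_i$ is critical, and this contradicts the purity of $\Theta\bar Q$. So $\theta$ is injective, and $S'=\Theta^{-1}S_i$ embeds in $\bar Q$. From $u_{S'}=t^{-\ell}u_{S_i}$ we get $\epsilon(S')=s$ and $\mu(S')=\mu(S_i)-\ell s$. By \eqref{eq:mu}, the element $(S')^{\mathrm{sat}}$ of $\mathcal{S}$ has $\mu\le\mu(S')<\mu(S_i)$, against the choice of $S_i$. Now (c) follows from Proposition~\ref{prop:ext}(b).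
\end{proof}

We call such a flag \emph{greedy}. By (b) and additivity, the invariants $\epsilon$ and $\epsilon^\pm$ of $\bar Q_p$ are the sums of those of $S_p,\dots,S_r$. Hence
\begin{equation}\label{eq:sums}
\bar Q_p\cdot S_p=\sum_{i\ge p}S_i\cdot S_p,\qquad M\cdot M=\sum_{i,j}S_i\cdot S_j .
\end{equation}

\subsection{Extensions of flags}

A first-order deformation of a flag is an extension of the flag by itself. Let $\mathcal{D}$ be the category of diagrams $F_\bullet=(F_1\to\dots\to F_r)$ in $\operatorname{QGr}A$. It is abelian and $k$-linear, and a sequence in $\mathcal{D}$ is exact if it is exact at each index. Let $\operatorname{Ext}^1_{\mathcal{D}}$ be the group of equivalence classes of extensions. As in every abelian category, a short exact sequence in the second variable gives a six-term exact sequence of $\operatorname{Hom}_{\mathcal{D}}$ and $\operatorname{Ext}^1_{\mathcal{D}}$. We use the same letter for diagrams of other lengths.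

\begin{lemma}\label{lem:flagext}
Let $M_\bullet$ be a greedy flag of a perfect module $M$ and $E_\bullet=(\pi M_1\subseteq\dots\subseteq\pi M_r)$. Then
\[
\dim\operatorname{Ext}^1_{\mathcal{D}}(E_\bullet,E_\bullet)\le\dim\operatorname{Hom}_{\mathcal{D}}(E_\bullet,E_\bullet)+\sum_{i\ge j}S_i\cdot S_j .
\]
\end{lemma}

\begin{proof}
For $1\le p\le r+1$ let $E^{(p)}_\bullet$ be the flag $\pi(M_p/M_{p-1})\subseteq\dots\subseteq\pi(M_r/M_{p-1})$, and let $\xi_p=\dim\operatorname{Ext}^1_{\mathcal{D}}-\dim\operatorname{Hom}_{\mathcal{D}}$ for the pair $(E^{(p)}_\bullet,E^{(p)}_\bullet)$; for $p=r+1$ the flag is empty and $\xi_{r+1}=0$. An endomorphism of a flag is determined by its last component, so the $\operatorname{Hom}$ spaces embed in $\operatorname{Hom}_{\operatorname{QGr}}(\pi\bar Q_p,\pi\bar Q_p)$ and are finite-dimensional. We show by descending induction that $\xi_p$ is finite and $\xi_p\le\xi_{p+1}+\sum_{i\ge p}S_i\cdot S_p$. Summing over $p$ gives the lemma.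

Fix $p\le r$ and write $F_\bullet=E^{(p)}_\bullet$, indexed from $1$, with first term $F_1=S=\pi S_p$ and last term $F=\pi\bar Q_p$. Let $S_\bullet$ be the constant diagram on $S$ and $F'_\bullet=F_\bullet/S_\bullet$. Then $F_1'=0$, and omitting this term gives $E^{(p+1)}_\bullet$. The omission changes neither $\operatorname{Hom}_{\mathcal{D}}$ nor $\operatorname{Ext}^1_{\mathcal{D}}$, because an extension of $F'_\bullet$ by itself has first term zero. We identify four of the terms in the six-term sequence of $\operatorname{Hom}_{\mathcal{D}}(F_\bullet,-)$ applied to $0\to S_\bullet\to F_\bullet\to F'_\bullet\to0$.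
\begin{itemize}
\item $\operatorname{Hom}_{\mathcal{D}}(F_\bullet,S_\bullet)=\operatorname{Hom}_{\operatorname{QGr}}(F,S)$: the components of a morphism are the restrictions of its last component.
\item $\operatorname{Ext}^1_{\mathcal{D}}(F_\bullet,S_\bullet)=\operatorname{Ext}^1_{\operatorname{QGr}}(F,S)$: if $B_\bullet$ is an extension with last term $B$, the map $B_i\to B\times_FF_i$ is a morphism of extensions of $F_i$ by $S$ that is the identity on both ends, hence an isomorphism. So $B_\bullet\mapsto B$ is bijective on classes.
\item $\operatorname{Hom}_{\mathcal{D}}(F_\bullet,F'_\bullet)=\operatorname{Hom}_{\mathcal{D}}(F'_\bullet,F'_\bullet)$: each component, restricted to $S=F_1$, factors through $F'_1=0$.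
\item Pullback $\operatorname{Ext}^1_{\mathcal{D}}(F'_\bullet,F'_\bullet)\to\operatorname{Ext}^1_{\mathcal{D}}(F_\bullet,F'_\bullet)$ is surjective: let $0\to F'_\bullet\to B_\bullet\to F_\bullet\to0$ be exact. Then $B_1\cong F_1$ as $F'_1=0$, so the composite $B_1\to B_i\to F_i$ is a monomorphism with image $S$. Hence $B_1$ is a subobject of $B_i$ meeting $F'_i$ in zero, the quotients $B_i/B_1$ form an extension of $F'_\bullet$ by $F'_\bullet$, and $B_i\to(B_i/B_1)\times_{F_i'}F_i$ is a morphism of extensions of $F_i$ by $F'_i$ that is the identity on both ends.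
\end{itemize}
For an exact sequence $0\to H_1\to H_2\to H_3\to X_1\to X_2\to X_3$ of vector spaces with all terms but $X_2$ finite-dimensional, $\dim X_2\le\dim X_3+\dim X_1-(\dim H_3-\dim H_2+\dim H_1)$. Therefore
\[
\xi_p\le\xi_{p+1}+\dim\operatorname{Ext}^1_{\operatorname{QGr}}(F,S)-\dim\operatorname{Hom}_{\operatorname{QGr}}(F,S).
\]
By Lemma~\ref{lem:greedy}(c) and Proposition~\ref{prop:ext}(d), the last difference is $\bar Q_p\cdot S_p$, which is $\sum_{i\ge p}S_i\cdot S_p$ by \eqref{eq:sums}.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:base}}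

Suppose that no $M_f$, $f\in V^\circ$, is critical. The greedy flag of $M_f$ depends on $f$ in an uncontrolled way. However, its terms are perfect, so the flag is described by finitely many matrices of one of countably many shapes. For a very general $f$ this lets us lift every tangent direction in $V$ to a deformation of the flag.

\emph{Step 1: choice of $f$.} A \emph{type} $\mathbf{t}$ consists of an integer $r\ge2$ and data $d^1,\dots,d^r$ with $d^r=d$; there are countably many types. Let $P_0^i,P_1^i$ be the free modules attached to $d^i$. Let $Y_{\mathbf{t}}$ be the affine variety of tuples of degree-preserving maps $f_i:P_1^i\to P_0^i$ ($1\le i\le r$, $f_r\in V$) and $\gamma^i_\nu:P^i_\nu\to P^{i+1}_\nu$ ($1\le i<r$, $\nu=0,1$) satisfying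
\begin{equation}\label{eq:chain}
f_{i+1}\gamma_1^i=\gamma_0^if_i ,
\end{equation}
and let $\rho:Y_{\mathbf{t}}\to V$ be the projection to $f_r$. Recall generic smoothness: a dominant morphism of smooth irreducible varieties in characteristic zero has surjective differential at all points of a nonempty open subset of the source. Apply it to the smooth locus of one irreducible component of $Y_{\mathbf{t}}$, with the other components removed, and continue with the closed complement. By noetherian induction, $Y_{\mathbf{t}}$ is a finite disjoint union of smooth irreducible locally closed subvarieties $Y'$ such that either $\rho(Y')$ is not dense in $V$, or $d\rho:T_yY'\to V$ is surjective for all $y\in Y'$. The union of $V\setminus V^\circ$ and of all non-dense images $\rho(Y')$, over all types, is thin. Choose $f\in V$ outside it and put $M=M_f$.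

\emph{Step 2: every direction preserves the flag.} Let $M_\bullet$ be a greedy flag of $M$; then $r\ge2$. Choose minimal resolutions $f_i$ of the perfect modules $M_i$, with $f_r=f$, and lift the inclusions $M_i\subseteq M_{i+1}$ to chain maps $\gamma^i$. This is a point $y$ of some $Y_{\mathbf{t}}$ with $\rho(y)=f$, and by the choice of $f$ the differential $d\rho$ is surjective at $y$ on the stratum of $y$. So for every $\zeta\in V$ there are $\dot f_i,\dot\gamma^i_\nu$ with $\dot f_r=\zeta$ such that the maps $f_i+\tau\dot f_i$ and $\gamma^i_\nu+\tau\dot\gamma^i_\nu$ satisfy \eqref{eq:chain} over $R=k[\tau]/(\tau^2)$. Let $\tilde M_i$ be the cokernel of $f_i+\tau\dot f_i:P^i_1\otimes R\to P^i_0\otimes R$. Since $f_i$ is injective, the snake lemma applied to the sequences $0\to P^i_\nu\xrightarrow{\tau}P^i_\nu\otimes R\to P^i_\nu\to0$ gives exact sequences $0\to M_i\xrightarrow{\tau}\tilde M_i\to M_i\to0$. The maps $\gamma_0^i+\tau\dot\gamma_0^i$ induce maps $\tilde M_i\to\tilde M_{i+1}$ that are compatible with the inclusions $M_i\subseteq M_{i+1}$ on both ends. Applying $\pi$ gives an extension of $E_\bullet$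 by itself in $\mathcal{D}$.

The class of $\tilde M_r$ in $\operatorname{Ext}^1(M,M)=\operatorname{coker}\big(\operatorname{Hom}(P_0,M)\to\operatorname{Hom}(P_1,M)\big)$ is found by lifting $P_0\to M$ to the map $P_0\to P_0\otimes R\to\tilde M_r$ and composing with $f$. In $\tilde M_r$ we have $f(a)=-\tau\zeta(a)$, so the class is minus the image of $\zeta$ under $V\subseteq\operatorname{Hom}(P_1,P_0)\to\operatorname{Hom}(P_1,M)\to\operatorname{Ext}^1(M,M)$. The last two maps are surjective, and $V=\operatorname{Hom}(P_1,P_0)$ because $a_ib_i=0$ for all $i$ means that there are no entries of degree zero. Hence the image of the linear map $\operatorname{Ext}^1_{\mathcal{D}}(E_\bullet,E_\bullet)\to\operatorname{Ext}^1_{\operatorname{QGr}}(\pi M,\pi M)$ that takes the last term contains $\pi\operatorname{Ext}^1(M,M)$.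

\emph{Step 3: the count.} Let $\delta$ be the codimension of $\pi\operatorname{Ext}^1(M,M)$ in $\operatorname{Ext}^1_{\operatorname{QGr}}(\pi M,\pi M)$. Proposition~\ref{prop:ext}(d) with $\dim\operatorname{Ext}^2_{\operatorname{QGr}}\ge0$, Step 2 and Lemma~\ref{lem:flagext} give
\begin{align*}
\dim\operatorname{Hom}_{\operatorname{QGr}}(\pi M,\pi M)+M\cdot M-\delta&\le\dim\operatorname{Ext}^1_{\operatorname{QGr}}(\pi M,\pi M)-\delta\\
&\le\dim\operatorname{Hom}_{\mathcal{D}}(E_\bullet,E_\bullet)+\sum_{i\ge j}S_i\cdot S_j .
\end{align*}
Since $\operatorname{Hom}_{\mathcal{D}}(E_\bullet,E_\bullet)\subseteq\operatorname{Hom}_{\operatorname{QGr}}(\pi M,\pi M)$, formula \eqref{eq:sums} yields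
\begin{equation}\label{eq:final}
\sum_{i<j}S_i\cdot S_j\le\delta .
\end{equation}
By Proposition~\ref{prop:ext}(c), $\delta\le\sum_q\dim M_{\beta_q-\ell}$, and $M$ vanishes in negative degrees. In cases (Q) and (K) all $\beta_q\le m+1<\ell$, so $\delta=0$. In case (Q$'$), $\delta\le\dim M_0=1$.

Let $A$ be quadratic. The left side of \eqref{eq:final} is $\sum_{i<j}\epsilon(S_i)\epsilon(S_j)\ge1$ as $r\ge2$, which settles case (Q). In case (Q$'$) the degrees $\epsilon(S_i)\ge1$ add up to $3$, so the left side is $2$ if $r=2$ and $3$ if $r=3$, and both exceed $1$.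

Let $A$ be cubic and put $p_i=\epsilon^+(S_i)$, $q_i=\epsilon^-(S_i)$. Then $p_i,q_i\ge0$, $p_i+q_i\ge1$, and since $m\ge1$ we have $\sum_ip_i=\epsilon^+(M)\ge u_0\ge1$ and $\sum_iq_i=\epsilon^-(M)\ge u_1\ge1$. By \eqref{eq:final}, $\sum_{i\ne j}p_iq_j=0$. Pick $i$ with $p_i\ge1$. Then $q_j=0$ for all $j\neq i$, so $q_i\ge1$, so $p_j=0$ for all $j\ne i$. As $r\ge2$, there is $j\neq i$, and $p_j+q_j=0$ is a contradiction. \qed

\begin{remark}\label{rem:hyp}
The hypothesis $a_ib_i=0$ makes $V$ account for all of $\operatorname{Ext}^1(M,M)$, and the upper bounds on $m$ make $\delta$ small. The bound $m\ge1$ in case (K) cannot be dropped: for an exceptional datum with support $\{0\}$ we have $\epsilon^-(M)=0$, all products $S_i\cdot S_j$ vanish, and \eqref{eq:final} is no contradiction, in accordance with Lemma~\ref{lem:necessity}. On $\mathbb{P}^1\times\mathbb{P}^1$ this corresponds to the curves of bidegree $(n,0)$, which are unions of lines of one ruling. The field $\mathbb{C}$ enters through uncountability and compactness in Lemma~\ref{lem:dichotomy} and Corollary~\ref{cor:dichotomy}, and through uncountability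 and generic smoothness in Step 1.
\end{remark}

\section{The induction}\label{sec:induction}

We prove Theorem~\ref{thm:main} by induction on $\epsilon=\epsilon(d)$, for $d$ good with support $[0,m]$. By the induction hypothesis and Lemma~\ref{lem:glue}, a decomposition of $d$ into good data $d',d''$ gives a degeneration of type $\{\epsilon(d'),\epsilon(d'')\}$. For $\epsilon\ge4$ and $2\le y\le\epsilon-2$ the sets $\{1,\epsilon-1\}$ and $\{y,\epsilon-y\}$ are disjoint. So by Proposition~\ref{prop:two} it suffices, for $\epsilon\ge4$, to find a degeneration of type $\{1,\epsilon-1\}$ and one of type $\{y,\epsilon-y\}$ with $2\le y\le\epsilon-2$.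

For small $\epsilon$ we use the following observation. If $a_ib_i>0$, then $1\le i\le m$, so $w_i\ge1$ and $u_i=a_i+w_i\ge2$, $u_{i-1}=b_i+w_i\ge2$. Hence
\begin{equation}\label{eq:small}
\epsilon\le3\quad\Longrightarrow\quad a_ib_i=0\text{ for all }i,\ \text{ and }\ m\le\epsilon-1\le2 .
\end{equation}

\subsection{Peeling off the right end}

\begin{lemma}\label{lem:peel}
Let $d$ be admissible with support $[0,m]$.
\begin{enumerate}
\item[(a)] If $1\le\nu\le u_m$ and $\nu<\epsilon(d)$, then $d$ decomposes into a sub with $u'=\nu t^m$ and a quotient with $u''=u-u'$.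
\item[(b)] If $m\ge1$, $\epsilon(d)\ge3$, and either $u_m=1$ or $w_m\ge2$, then $d$ decomposes into the sub $(\{m-1\},\{m+1\})$, with $u'=t^{m-1}+t^m$, and a quotient with $u''=u-u'$.
\end{enumerate}
\end{lemma}

\begin{proof}
We define $d''$ by $(u'',w'')$ and check the conditions of Lemma~\ref{lem:data}. At the indices $i$ that are not mentioned, $w'_i=0$, $w''_i=w_i$ and $\kappa_i=0$. If $u'_{i-1}=0=w'_i$, then $\kappa_i=w_i-w''_i\le u_{i-1}-w''_i=b''_i$, so at such an index only $0\le\kappa_i\le a'_i$ has to be checked.

(a) Here $w'=0$ and $a'_m=\nu$. If $m=0$, then $u''=\epsilon-\nu\ge1$ and $w''=0$. Let $m\ge1$ and put $w''_m=\min(w_m,u_m-\nu)$. If $\nu<u_m$, then $u''$ has support $[0,m]$ and $1\le w''_m\le\min(u_{m-1},u_m-\nu)$. If $\nu=u_m$, the support is $[0,m-1]$ and $w''_m=0$. So $d''$ is admissible. Finally $\kappa_m=\max(0,w_m-u_m+\nu)\le\nu=a'_m$, and $u'_{m-1}=0=w'_m$.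

(b) Here $w'_m=1$ and $a'_{m-1}=1$. Put $w''_m=w_m-1$, so $\kappa_m=0$. If $m\ge2$, put $w''_{m-1}=\min(w_{m-1},u_{m-1}-1)$; then $\kappa_{m-1}\in\{0,1\}$ because $w_{m-1}\le u_{m-1}$, so $\kappa_{m-1}\le a'_{m-1}$, and $u'_{m-2}=0=w'_{m-1}$. It remains to see that $d''$ is admissible. Whenever $m\ge2$ and $u_{m-1}\ge2$, we have $1\le w''_{m-1}\le\min(u_{m-2},u_{m-1}-1)$, as required. If $w_m\ge2$, then $u_{m-1},u_m\ge2$, the support of $u''$ is $[0,m]$, and $1\le w''_m\le\min(u_{m-1},u_m)-1$. If $u_m=1$, then $w_m=1$ and $u''_m=w''_m=0$. In that case the support is $[0,m-1]$ if $u_{m-1}\ge2$. If $u_{m-1}=1$, then $m\ge2$ because $\epsilon\ge3$, the support is $[0,m-2]$, and $w''_{m-1}=0$.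
\end{proof}

\subsection{Quadratic algebras}

Here good means admissible. Let $\epsilon\le3$. By \eqref{eq:small}, either $m\le1$, which is case (Q) of Proposition~\ref{prop:base}, or $m=2$ and $u=1+t+t^2$, $w_1=w_2=1$, which is $d=(\{0\},\{3\})$, case (Q$'$). Let $\epsilon\ge4$. Lemma~\ref{lem:peel}(a) with $\nu=1$ gives the type $\{1,\epsilon-1\}$. The type $\{2,\epsilon-2\}$ comes from part (a) with $\nu=2$ if $u_m\ge2$, and from part (b) if $u_m=1$, in which case $m\ge1$. This proves Theorem~\ref{thm:main} for quadratic $A$.

\subsection{Cubic algebras}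

Now the pieces must avoid the exceptional data, so the sub $2t^m$ is no longer available. Call an admissible datum \emph{basic} if its support consists of two or three points and $a_ib_i=0$ for all $i$; by \eqref{eq:abuw} the second condition says $w_i=\min(u_{i-1},u_i)$ for all $i$. Basic data are realizable by case (K) of Proposition~\ref{prop:base}, and reversal preserves them. An admissible datum whose support has at least two points is good. If $d$ is good and $\epsilon\ge2$, then $m\ge1$; so for $\epsilon\in\{2,3\}$ it is basic by \eqref{eq:small}. Let $\epsilon\ge4$ and let $d$ be good and not basic. Note that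
\begin{equation}\label{eq:excl}
u_m=1\ \Rightarrow\ m\ge2,\qquad\qquad m=2\ \Rightarrow\ u_1\ge2,
\end{equation}
because in the excluded cases all $w_i$ with $1\le i\le m$ are forced to equal $1=\min(u_{i-1},u_i)$, and $d$ would be basic.

\emph{Type $\{1,\epsilon-1\}$.} Use Lemma~\ref{lem:peel}(a) with $\nu=1$. The sub has degree one and is good. The quotient has support $[0,m]$ if $u_m\ge2$, and $[0,m-1]$ with $m\ge2$ if $u_m=1$; so it is good.

\emph{Type $\{2,\epsilon-2\}$.} Suppose $u_m=1$ or $w_m\ge2$, and use Lemma~\ref{lem:peel}(b). The sub is good. The quotient has support $[0,m]$ if $w_m\ge2$. If $u_m=1$, its support is $[0,m-1]$ with $m\ge2$ when $u_{m-1}\ge2$, and $[0,m-2]$ with $m\ge3$ when $u_{m-1}=1$, by \eqref{eq:excl}. So it is good. The reversed datum is again good, not basic and of degree $\epsilon$, and the roles of $u_m,w_m$ are played by $u_0,w_1$. So a decomposition of this type into good data also exists if $u_0=1$ or $w_1\ge2$. It remains to treat the data with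
\[
u_0\ge2,\qquad w_1=1,\qquad u_m\ge2,\qquad w_m=1 .
\]

\emph{The case $m\ge2$.} We cut near the left end, where only one bar passes through the point $1$. Let the quotient $d''$ have $u''=u_0+t$ and $w''_1=1$; it is good, and $b''_2=1$. Let the sub $d'$ have $u'=u-u''$, $w'_1=0$, $w_2'=\min(w_2,u_1-1)$ and $w'_i=w_i$ for $i\ge3$. If $u_1\ge2$, the support of $u'$ is $[1,m]$ and $1\le w'_2\le\min(u_1-1,u_2)$. If $u_1=1$, the support is $[2,m]$ with $m\ge3$ by \eqref{eq:excl}, and $w'_2=0$. So $d'$ is good. We have $\kappa_i=0$ for $i\neq2$, and $\kappa_2=w_2-w_2'\in\{0,1\}$ because $w_2\le u_1$; thus $\kappa_2\le b''_2$, and $\kappa_2\le u_2-w'_2=a_2'$ because $w_2\le u_2$. The degrees are $\epsilon(d'')=u_0+1\ge3$ and $\epsilon(d')\ge u_m\ge2$, as required.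

\emph{The case $m=1$.} Here $u=p+qt$ with $p,q\ge2$ and $w_1=1$; the left half of Figure~\ref{fig:bars} shows $p=q=2$. Every decomposition into good data has type $\{1,\epsilon-1\}$: since $w'_1+w''_1\le1$, one of the two pieces has a single point as support, and such a piece is good only if it has degree one. We need a degeneration that does not come from Lemma~\ref{lem:glue}. As $2\le p,q\le\epsilon-2$, the next lemma completes the proof.

\begin{lemma}\label{lem:special}
Let $A$ be cubic, $p,q\ge2$, and $d=(\{0^p,1^{q-1}\},\{1^{p-1},2^q\})$. Then $d$ has a degeneration of type $\{p,q\}$.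
\end{lemma}

The natural candidates, a quotient with $u=p$ and a sub with $u=qt$, are exceptional. We use instead a critical sub with $u=(q-1)t+t^2$ and a critical quotient $Q$ with $u=p+t-t^2$. The module $Q$ is not perfect; it has a second syzygy in degree three, which cancels against the relation of degree three of the sub.

\begin{proof}
\emph{The quotient.} The datum $(\{-1,0^{p-2}\},\{1^{p-1}\})$ has $u=t^{-1}+(p-1)$ and $w_0=1$, so it is basic of degree $p$. Hence there is a critical module $\bar Q$ of degree $p$ with resolution
\[
0\to A(-1)^{p-1}\xrightarrow{\,g\,}A(1)\oplus A^{p-2}\to\bar Q\to0 .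
\]
The submodule $Q=\bar Q_{\ge0}$ is critical of degree $p$ by Lemma~\ref{lem:pure}(c). Truncating the resolution, we see that $Q$ is the cokernel of $g:A(-1)^{p-1}\to A(1)_{\ge0}\oplus A^{p-2}$. By (F1), shifted by one, there is an exact sequence
\[
0\to A(-3)\xrightarrow{\,\lambda\,}A(-2)^2\xrightarrow{\,\varrho\,}A^2\xrightarrow{(x,y)}A(1)_{\ge0}\to0,\qquad\lambda=(\lambda_1,\lambda_2)^T,
\]
where $x,y$ and $\lambda_1,\lambda_2$ are bases of $A_1$. Lift $g$ to $X:A(-1)^{p-1}\to A^2\oplus A^{p-2}=A^p$ and let $\tilde\varrho=\binom{\varrho}{0}:A(-2)^2\to A^p$. Then $Q=\operatorname{coker}[X\,|\,\tilde\varrho]$. If $Xa+\tilde\varrho b=0$, applying $(x,y)\oplus1$ gives $ga=0$, so $a=0$, $\varrho b=0$ and $b\in\lambda A(-3)$.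

\emph{The sub.} The datum $(\{1^{q-1}\},\{2^{q-2},3\})$ has $u=(q-1)t+t^2$ and $w_2=1$, so it is basic of degree $q$. Hence there is an injective map $g'=[Z'\,|\,z]:A(-2)^{q-2}\oplus A(-3)\to A(-1)^{q-1}$ with critical cokernel of degree $q$. The column $z$ has entries in $A_2=A_1\lambda_1+A_1\lambda_2$, so $z=Z''\lambda$ for a matrix $Z'':A(-2)^2\to A(-1)^{q-1}$ with linear entries.

\emph{The extension.} Put
\[
f_0=\begin{pmatrix}X&0&\tilde\varrho\\0&Z'&Z''\end{pmatrix}:\ A(-1)^{p-1}\oplus A(-2)^{q-2}\oplus A(-2)^2\to A^p\oplus A(-1)^{q-1}.
\]
The only block of degree zero, $A(-1)^{p-1}\to A(-1)^{q-1}$, vanishes, so $f_0\in V(d)$. Suppose $f_0(a,b',b)=(0,z_0)$. The first row gives $a=0$ and $b=\lambda c$ for some $c$, and then $z_0=Z'b'+Z''\lambda c=g'(b',c)$. For $z_0=0$ we get $b'=0$, $c=0$, so $f_0$ is injective. Conversely $f_0(0,b',\lambda c)=(0,g'(b',c))$ for all $b',c$. So the image of $f_0$ meets $A(-1)^{q-1}$ in the image of $g'$, and the submodule of $M_{f_0}$ generated by $A(-1)^{q-1}$ is $\operatorname{coker}g'$. The quotient of $M_{f_0}$ by it is $\operatorname{coker}[X\,|\,\tilde\varrho]=Q$.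
\end{proof}

This proves Theorem~\ref{thm:main} for cubic $A$. By Section~\ref{sec:reduction}, Theorems~\ref{thm:A} and~\ref{thm:B} hold for every $A$. Corollary~\ref{cor:dichotomy}(b) shows that critical cokernels are the rule.

\begin{corollary}\label{cor:general}
For every good datum $d$, the module $M_f$ is critical for all $f\in V(d)$ outside a countable union of proper Zariski closed subsets.
\end{corollary}

\begin{thebibliography}{9}

\bibitem{AZ}
Artin and Zhang, \emph{Noncommutative projective schemes}.

\bibitem{DN}
Koen De Naeghel, \emph{Hilbert series of modules of GK-dimension two over elliptic algebras}, arXiv:math/0606128 (2006).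

\bibitem{Lev}
Levasseur, \emph{Some properties of non-commutative regular graded rings}, Glasgow Math. J. \textbf{34} (1992).

\end{thebibliography}
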